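# Bubbles and the homology of free 2-categories

## 1. Paths of generating 2-cells and the exchange rule

The proof turns on a rewriting rule for sequences of generating $2$-cells. We set up the rule first and then say what it is for. Compositions are written in diagrammatic order: $fg$ means "first $f$, then $g$".

**Definition 1.1 (free 2-category).** A $2$-category $P$ is *free* if it is free on a $2$-polygraph. Such a polygraph consists of a set $P_0$ of $0$-cells, a set of generating $1$-cells (a graph on $P_0$), and a set of generating $2$-cells $\alpha$, each with two parallel $1$-cells $s\alpha,t\alpha$ of the free category $P_1$ on the graph. The universal property is this: a $2$-functor out of $P$ is the same thing as a choice of images of the generators, compatible with sources and targets.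

So $1$-cells of $P$ are composable words in the generating $1$-cells. We write $|v|$ for the length of a word $v$; the empty word at $a$ is $1_a$. The words $s\alpha,t\alpha$ may be empty. We write $s_0,t_0$ for the $0$-source and $0$-target.

**Definition 1.2 (edges and paths).** An *edge* is a composable triple $e=(v,\alpha,v')$ with $\alpha$ a generating $2$-cell and $v,v'$ words. It goes from the word $v\,s\alpha\,v'$ to the word $v\,t\alpha\,v'$, and we say that it *fires* $\alpha$. A *path* is a composable sequence of edges.

An edge is a whiskered generator, hence a $2$-cell of $P$; a path is a vertical composite of such. Two paths represent the same $2$-cell as soon as they differ by interchange, and the first lemma says that nothing else is identified.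

**Lemma 1.3.** The category $P(a,b)$ is the category of paths between words $a\to b$, modulo the congruence generated by
$$(v\,s\alpha\,u,\beta,v')\cdot(v,\alpha,u\,t\beta\,v')\ \sim\ (v,\alpha,u\,s\beta\,v')\cdot(v\,t\alpha\,u,\beta,v').\tag{1}$$

*Proof.* Let $Q(a,b)$ be the quotient categories just described.

**Step 1: make $Q$ a $2$-category.** The aim is to define horizontal composition. Adding a word on the left or right of every edge of an instance of (1) gives an instance of (1), so whiskering by words is defined on $Q$; write it with a dot. Put $\varphi*\psi=(\varphi\cdot s\psi)(t\varphi\cdot\psi)$. We claim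
$$(\varphi\cdot s\psi)(t\varphi\cdot\psi)=(s\varphi\cdot\psi)(\varphi\cdot t\psi).\tag{2}$$
If $\varphi$ or $\psi$ has length $0$, this is trivial. If $\varphi=\varphi_1\varphi_2$ and (2) holds for $\varphi_1$ and for $\varphi_2$, then
$$(\varphi_1\cdot s\psi)(\varphi_2\cdot s\psi)(t\varphi_2\cdot\psi)=(\varphi_1\cdot s\psi)(s\varphi_2\cdot\psi)(\varphi_2\cdot t\psi)=(s\varphi_1\cdot\psi)(\varphi_1\cdot t\psi)(\varphi_2\cdot t\psi),$$
using $t\varphi_1=s\varphi_2$. The same argument splits $\psi$. For two edges $\varphi=(v,\alpha,v_1)$ and $\psi=(v_2,\beta,v')$, (2) is (1) with $u=v_1v_2$. Functoriality of $*$ follows: in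
$$(\varphi\varphi')*(\psi\psi')=(\varphi\cdot s\psi)(\varphi'\cdot s\psi)(t\varphi'\cdot\psi)(t\varphi'\cdot\psi')$$
replace the two middle factors by $(s\varphi'\cdot\psi)(\varphi'\cdot t\psi)$ to get $(\varphi*\psi)(\varphi'*\psi')$. Associativity holds because both bracketings of $\varphi*\psi*\chi$ equal $(\varphi\cdot s\psi\,s\chi)(t\varphi\cdot\psi\cdot s\chi)(t\varphi\,t\psi\cdot\chi)$. Units are clear.

**Step 2: check the universal property.** Given compatible images of the generators in a $2$-category $C$, words, edges and paths have forced images. Relation (1) holds in every $2$-category, so the assignment descends to $Q$. It respects vertical composition and whiskering, hence $*$. So $Q$ has the universal property of $P$. $\square$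

Relation (1) preserves the number of edges. So every $2$-cell $x$ has a length $\ell(x)$, and $x$ is a unit if and only if $\ell(x)=0$. Both compositions add lengths. Hence $\ell$ is a $2$-functor $P\to B^2\mathbb N$, where $B^2\mathbb N$ has one $0$-cell, one $1$-cell, and $2$-cells the monoid $\mathbb N$; it sends every generating $2$-cell to $1$.

**Definition 1.4 (exchange rule).** Let $(e_1,e_2)$, $e_i=(v_i,\alpha_i,v_i')$, be two consecutive edges of a path. The pair is *reducible* if $|v_2|+|s\alpha_2|\le|v_1|$. Since $v_1\,t\alpha_1\,v_1'=v_2\,s\alpha_2\,v_2'$, this means that $v_1=v_2\,s\alpha_2\,u$ for a unique word $u$, and then $v_2'=u\,t\alpha_1\,v_1'$. We then rewrite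
$$(v_2\,s\alpha_2\,u,\alpha_1,v_1')\,(v_2,\alpha_2,u\,t\alpha_1\,v_1')\ \to\ (v_2,\alpha_2,u\,s\alpha_1\,v_1')\,(v_2\,t\alpha_2\,u,\alpha_1,v_1').\tag{3}$$
A path is *reduced* if no consecutive pair is reducible.

In words: if we fire on the right and then on the left, we may fire on the left first. Rule (3) is (1) with an orientation, so two paths represent the same $2$-cell if and only if they are joined by a zigzag of rewritings.

**Example 1.5 (deletion).** Let $P$ have one $0$-cell, one generating $1$-cell $f$ and one generating $2$-cell $\alpha:f\Rightarrow1$. The edge $(f^i,\alpha,f^j)$ deletes letter number $i+1$ of $f^{i+j+1}$. The pair $(f^{i_1},\alpha,-),(f^{i_2},\alpha,-)$ is reducible if and only if $i_2<i_1$, that is, if the second deleted letter lies to the left of the first. Any two orders of deleting a given set of letters differ by adjacent transpositions, each an instance of (1). So a $2$-cell $f^n\Rightarrow f^k$ is a $k$-element subset of $\{1,\dots,n\}$ (the survivors), and its unique reduced path deletes from left to right. Each rewriting removes exactly one inversion.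

**Example 1.6 (a pair that swaps twice).** Take one $0$-cell, generating $1$-cells $f,g$, and $\alpha:f\Rightarrow1$, $\beta:1\Rightarrow g$. Start with $f\to fg\to g$, that is $(f,\beta,1)(1,\alpha,g)$. Here $|v_2|+|s\alpha|=1\le1=|v_1|$, so it rewrites to $(1,\alpha,1)(1,\beta,1)$, which is $f\to1\to g$. Now $|v_2|+|s\beta|=0\le0$, so this rewrites to $(1,\beta,f)(g,\alpha,1)$, which is $f\to gf\to g$. Here $|v_2|+|s\alpha|=2>0$, so we stop. The pair $\{\alpha,\beta\}$ was swapped twice and is back in its original order. So "number of inversions", which proved termination in Example 1.5, is not a monotone quantity in general.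

**Example 1.7 (a loop).** In $B^2\mathbb N$, free on one $0$-cell and one $2$-cell $x:1\Rightarrow1$, the path $(1,x,1)(1,x,1)$ is reducible since $0\le0$, and it rewrites to itself. The rule does not terminate.

The rule serves to compute the homotopy type of the hom-categories $P(a,b)$. When it terminates, each $2$-cell has a normal form, and these normal forms turn words with several generators marked (cubes of generators that can be fired independently) into a small resolution. From it one reads that the singular homology of $P$ is the homology of the complex with one basis element per generator. Example 1.7 is the model of what prevents this, and the theorem says that it is the only obstruction.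

## 2. Singular homology, polygraphic homology, and the two theorems

All $\omega$-categories are strict. A free $2$-category is regarded as an $\omega$-category whose cells above dimension $2$ are units. Write $\mathrm{Ch}$ for non-negatively graded chain complexes of abelian groups, $\mathrm{Ho}(\mathrm{Ch})$ for the localization at quasi-isomorphisms, $\gamma:\mathrm{Ch}\to\mathrm{Ho}(\mathrm{Ch})$ for the localization functor, and $C_*$ for normalized chains of a simplicial set.

**Street nerve.** The Street nerve is $N(C)_n=\omega\mathrm{Cat}(\mathcal O_n,C)$, with $\mathcal O_n$ the $n$-th oriental. For a $2$-category $C$, an $n$-simplex is a normal oplax functor $x:[n]\to C$. It consists of $0$-cells, $1$-cells $x_{ab}$ for $a\le b$ with $x_{aa}=1$, and $2$-cells $x_{abc}:x_{ac}\Rightarrow x_{ab}x_{bc}$, which are identities if $a=b$ or $b=c$, subject to the cocycle condition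
$$x_{abd}\cdot(1*x_{bcd})=x_{acd}\cdot(x_{abc}*1).$$
For example, a $2$-simplex is a $2$-cell $x_{02}\Rightarrow x_{01}x_{12}$. On a $1$-category this is the usual nerve.

**Two kinds of equivalences.** An $\omega$-functor is a *Thomason equivalence* if $N$ sends it to a weak homotopy equivalence. It is a *folk equivalence* if it is a weak equivalence of the folk model structure, whose cofibrant objects are the $\omega$-categories free on a polygraph. Every folk equivalence is a Thomason equivalence. The localizations are $\gamma^{\rm Th}:\omega\mathrm{Cat}\to\mathrm{Ho}^{\rm Th}$ and $\gamma^{\rm folk}:\omega\mathrm{Cat}\to\mathrm{Ho}^{\rm folk}$, and the identity induces $J:\mathrm{Ho}^{\rm folk}\to\mathrm{Ho}^{\rm Th}$ with $J\gamma^{\rm folk}=\gamma^{\rm Th}$.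

**Abelianization.** The functor $\lambda:\omega\mathrm{Cat}\to\mathrm{Ch}$ is the abelianization. If $P$ is free on a polygraph, $\lambda(P)_k$ is free on the generating $k$-cells, and $d$ of a generator is (class of the target) minus (class of the source); the class of a word is the sum of its letters. In Example 1.5, $\lambda(P)$ is $\mathbb Z\alpha\to\mathbb Zf\to\mathbb Z$ with $d\alpha=-f$ and $df=0$, so its homology is $\mathbb Z$ in degree $0$. For $B^2\mathbb N$ the complex is $\mathbb Z\to0\to\mathbb Z$.

**The two homologies.** *Polygraphic homology* $\mathcal H^{\rm pol}=\mathbb L^{\rm folk}\lambda$ is the total left derived functor of $\lambda$ for folk equivalences, that is, the right Kan extension of $\gamma\lambda$ along $\gamma^{\rm folk}$, with universal transformation $\nu:\mathcal H^{\rm pol}\gamma^{\rm folk}\Rightarrow\gamma\lambda$. On $P$ free on a polygraph (a cofibrant object), $\nu_P:\mathcal H^{\rm pol}(P)\to\lambda(P)$ is an isomorphism. *Singular homology* $\mathcal H^{\rm sing}(C)$ is $C_*(NC)$ viewed in $\mathrm{Ho}(\mathrm{Ch})$. It is known to be canonically isomorphic to $\mathbb L^{\rm Th}\lambda$, the right Kan extension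 of $\gamma\lambda$ along $\gamma^{\rm Th}$; Lemma 3.1 will give a proof with an explicit universal map.

**Comparison.** The universal transformation $\mathbb L^{\rm Th}\lambda\,\gamma^{\rm Th}\Rightarrow\gamma\lambda$ reads $(\mathbb L^{\rm Th}\lambda\circ J)\gamma^{\rm folk}\Rightarrow\gamma\lambda$. So it factors uniquely through $\nu$ by a transformation $\mathbb L^{\rm Th}\lambda\circ J\Rightarrow\mathbb L^{\rm folk}\lambda$. Its components are the comparison maps $\pi_C:\mathcal H^{\rm sing}(C)\to\mathcal H^{\rm pol}(C)$. We call $C$ *homologically coherent* if $\pi_C$ is an isomorphism. We use the given fact that every small $1$-category is homologically coherent.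

**Definition 2.1 (bubble).** A *bubble* in a $2$-category is a non-unit $2$-cell $x$ with $s_0(x)=t_0(x)$ and $s_1(x)=t_1(x)=1_{s_0(x)}$. A $2$-category is *bubble-free* if it has no bubbles.

The generator of $B^2\mathbb N$ is a bubble. With $\alpha:f\Rightarrow1$ and $\beta:1\Rightarrow f$, the composite $\beta\alpha:1\Rightarrow1$ is a bubble, although no generator is one. Example 1.5 is bubble-free, since no edge starts at the empty word. Example 1.6 is bubble-free: a path starting at $1$ never meets a letter $f$, so it only fires $\beta$, and letters $g$ never disappear.

The question, which comes from L. Guetta, "Homology of strict $\omega$-categories", arXiv:2104.12662 (2021), is whether bubbles are exactly what separates the two homologies of a free $2$-category. They are.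

**Theorem A.** Let $P$ be a free $2$-category. Then $P$ is homologically coherent if and only if $P$ is bubble-free.

Let $D_2$ be the free $2$-category on one $2$-cell between two parallel generators $0\rightrightarrows1$, and $\partial D_2$ its $1$-skeleton. Put
$$M(P)=NP_1\cup_{\coprod_\alpha N\partial D_2}\coprod_\alpha ND_2,$$
where $\alpha$ runs over the generating $2$-cells.

**Theorem B.** For a free $2$-category $P$, with $P_1$ the free category on its generating graph, the following are equivalent:

1. $P$ is bubble-free;
2. $P$ is homologically coherent;
3. $H_k^{\rm sing}(P)=0$ for all $k\ge3$;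
4. $H_{2k}(NP;\mathbb Q)=0$ for some $k\ge2$;
5. the exchange rewriting (3) terminates on every path of $P$;
6. the map $h:M(P)\to NP$ is a weak equivalence.

If $P$ is bubble-free, every rewriting sequence on a path of length $m$ has at most $m^2(m-1)$ steps.

## 3. The comparison map as a map of complexes

The definition of $\pi_C$ is abstract. This section replaces $\pi_P$ by an explicit chain map. Let $\mathfrak c:\mathrm{sSet}\to\omega\mathrm{Cat}$ be the left adjoint of $N$, so $\mathfrak c(\Delta^n)=\mathcal O_n$, and let $\varepsilon:\mathfrak cN\Rightarrow1$ be the counit. The functor $\lambda$ has a right adjoint $G$, with unit $\eta:1\Rightarrow G\lambda$ and counit $\rho:\lambda G\Rightarrow1$. We recall that $\lambda(\mathcal O_n)=C_*(\Delta^n)$ naturally in $[n]$ (Street, Steiner). As $\lambda\mathfrak c$ and $C_*$ preserve colimits, $\lambda\mathfrak c\cong C_*$. Define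
$$\theta_C=\lambda(\varepsilon_C):C_*(NC)\to\lambda(C).$$
It is a chain map natural in $C$. By naturality, an $n$-simplex $x:\mathcal O_n\to C$ goes to the class of the image of the top cell of $\mathcal O_n$. In degree $0$, a vertex goes to the class of the $0$-cell; a $2$-simplex goes to the class of $x_{012}$. One sees the chain-map identity in degree $2$: $x_{12}-x_{02}+x_{01}$ maps to $[x_{01}x_{12}]-[x_{02}]$.

We use Gagna's theorem (*Strict $n$-categories and augmented directed complexes model homotopy types*, Adv. Math. 331 (2018)): the functor $\bar N:\mathrm{Ho}^{\rm Th}\to\mathrm{Ho}(\mathrm{sSet})$ induced by $N$ is an equivalence.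

**Lemma 3.1.** The pair $(C_*N,\gamma\theta)$ is the right Kan extension of $\gamma\lambda$ along $\gamma^{\rm Th}$. Hence a free $2$-category $P$ is homologically coherent if and only if $\theta_P$ is a quasi-isomorphism.

*Proof.* **Step 1: an adjunction between homotopy categories.** We want a right adjoint to the functor induced by $C_*N$. The functor $NG$ is right adjoint to $\lambda\mathfrak c\cong C_*$, so $NG(K)_n=\mathrm{Ch}(C_*(\Delta^n),K)$: it is the Dold–Kan functor, which sends quasi-isomorphisms to weak equivalences. By definition of Thomason equivalences, $G$ induces $\bar G:\mathrm{Ho}(\mathrm{Ch})\to\mathrm{Ho}^{\rm Th}$ with $\gamma^{\rm Th}G=\bar G\gamma$. Both functors in $C_*\dashv NG$ preserve weak equivalences, so unit and counit pass to the localizations and $\bar C_*\dashv\bar N\bar G$. Since $\bar N$ is fully faithful,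
$$\mathrm{Hom}(\bar C_*\bar NX,K)\cong\mathrm{Hom}(\bar NX,\bar N\bar GK)\cong\mathrm{Hom}(X,\bar GK).$$
So $L:=\bar C_*\bar N$ is left adjoint to $\bar G$. Its counit at $K$ corresponds to the identity of $\bar GK$, so it is the counit of $C_*\dashv NG$, namely
$$\lambda\mathfrak cNGK\xrightarrow{\lambda(\varepsilon_{GK})}\lambda GK\xrightarrow{\rho_K}K.$$

**Step 2: the universal property.** We show that transformations into $L$ are the same as transformations into $\gamma\lambda$. For any adjunction $\lambda\dashv G$ and functors $T,R$ with common target, $\mathrm{Nat}(TG,R)\cong\mathrm{Nat}(T,R\lambda)$ via $b\mapsto(b\lambda)\circ(T\eta)$. Use this for $\lambda\dashv G$ and for $L\dashv\bar G$. For $S:\mathrm{Ho}^{\rm Th}\to\mathrm{Ho}(\mathrm{Ch})$, naturally in $S$,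
$$\mathrm{Nat}(S\gamma^{\rm Th},\gamma\lambda)\cong\mathrm{Nat}(S\gamma^{\rm Th}G,\gamma)=\mathrm{Nat}(S\bar G\gamma,\gamma)=\mathrm{Nat}(S\bar G,1)\cong\mathrm{Nat}(S,L).$$
The third equality holds because precomposition with a localization functor is fully faithful.

**Step 3: identify the universal transformation.** It is what corresponds to $\mathrm{id}_L$ for $S=L$. Going from right to left, $\mathrm{id}_L$ gives the counit of $L\dashv\bar G$, and then the composite
$$\lambda\mathfrak cNX\to\lambda\mathfrak cNG\lambda X\xrightarrow{\lambda(\varepsilon)}\lambda G\lambda X\xrightarrow{\rho}\lambda X,$$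
the first map being induced by $\eta_X$. By naturality of $\varepsilon$ this is $\rho_{\lambda X}\circ\lambda(\eta_X)\circ\lambda(\varepsilon_X)$, and $\rho_{\lambda X}\circ\lambda(\eta_X)=1$ by a triangle identity. So it is $\lambda(\varepsilon_X)=\theta_X$. This is the first claim.

**Step 4: coherence.** By definition $\pi$ is the factorization of the universal transformation through $\nu$. So $\nu_P\pi_P=[\theta_P]$, up to the canonical isomorphism $\mathcal H^{\rm sing}\cong\mathbb L^{\rm Th}\lambda$. For free $P$ the map $\nu_P$ is an isomorphism, so $\pi_P$ is an isomorphism if and only if $[\theta_P]$ is, that is, if and only if $\theta_P$ is a quasi-isomorphism. $\square$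

## 4. A bisimplicial model of the Street nerve

The Street nerve mixes $1$-cells and $2$-cells. We replace it by a bisimplicial set in which the hom-categories are visible.

**Definition 4.1 (icons).** For a $2$-category $C$, let $E_n(C)$ be the category whose objects are the normal oplax functors $x:[n]\to C$. Its morphisms $x\to y$, for $x,y$ agreeing on objects, are *icons*: $2$-cells $f_{ab}:x_{ab}\Rightarrow y_{ab}$ with $f_{aa}=1$ and
$$f_{ac}\cdot y_{abc}=x_{abc}\cdot(f_{ab}*f_{bc}).\tag{4}$$
Let $S_n(C)\subset E_n(C)$ be the full subcategory of strict functors, and $\mathbb B(C)_{p,q}=N_q(S_p(C))$.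

Between strict functors, (4) says $f_{ac}=f_{ab}*f_{bc}$, so an icon is determined by its components on the spine. Thus
$$S_n(C)=\coprod_{a_0,\dots,a_n}C(a_0,a_1)\times\cdots\times C(a_{n-1},a_n).$$
For instance, $S_p(B^2\mathbb N)$ is the monoid $\mathbb N^p$ seen as a one-object category.

**Lemma 4.2.** There are weak equivalences $NC\to\operatorname{diag}N_\bullet E_\bullet(C)\leftarrow\operatorname{diag}\mathbb B(C)$, strictly natural in $2$-functors.

*Proof.* A map of bisimplicial sets which is a weak equivalence in each level of one direction induces a weak equivalence of diagonals.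

**Step 1 (right map): compare $S_n$ and $E_n$ for fixed $n$.** Let $i:S_n\to E_n$ be the inclusion and $r:E_n\to S_n$ the restriction to the spine, so $r(x)_{ab}=x_{a,a+1}\cdots x_{b-1,b}$ and $ri=1$. Define $\sigma_{ab}:x_{ab}\Rightarrow r(x)_{ab}$ by $\sigma_{aa}=1$, $\sigma_{a,a+1}=1$ and $\sigma_{ab}=x_{a,a+1,b}\cdot(1*\sigma_{a+1,b})$ for $b>a+1$; the last formula also holds for $b=a+1$. We claim
$$\sigma_{ac}=x_{abc}\cdot(\sigma_{ab}*\sigma_{bc}).$$
For $b=a$ this is normality, and for $b=a+1$ it is the definition. For $b>a+1$, induction on $b-a$ and the cocycle condition give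
$$\sigma_{ac}=x_{a,a+1,c}(1*x_{a+1,b,c})(1*\sigma_{a+1,b}*\sigma_{bc})=x_{abc}(x_{a,a+1,b}*1)(1*\sigma_{a+1,b}*\sigma_{bc})=x_{abc}(\sigma_{ab}*\sigma_{bc}).$$
So $\sigma$ is an icon $x\to ir(x)$. It is natural in $x$: for an icon $f:x\to x'$, by induction and (4),
$$f_{ab}\sigma'_{ab}=x_{a,a+1,b}\,(f_{a,a+1}*f_{a+1,b})(1*\sigma'_{a+1,b})=x_{a,a+1,b}\,(1*\sigma_{a+1,b})(f_{a,a+1}*r(f)_{a+1,b})=\sigma_{ab}\,r(f)_{ab}.$$
A natural transformation $1\to ir$ makes $N(i)$ a homotopy equivalence for each $n$, and $i$ is compatible with the simplicial operators in $n$. So the right map is a weak equivalence.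

**Step 2 (left map): set up a homotopy for fixed $q$.** Let $X_n=N_qE_n$. An element is a chain $x^0\to\cdots\to x^q$ with icons $f^j:x^j\to x^{j+1}$ and composites $\varphi^j:x^0\to x^j$. The map $s:NC\to X$ takes constant chains, and $r(x^\bullet)=x^0$ satisfies $rs=1$. We want a simplicial homotopy from $1$ to $sr$. For $\vartheta:[n]\to[1]$ define $y^\bullet$ as follows:

* $y^j_{ab}=x^j_{ab}$ if $\vartheta(b)=0$, and $y^j_{ab}=x^0_{ab}$ if $\vartheta(b)=1$;
* $\psi^j_{ab}:x^0_{ab}\Rightarrow y^j_{ab}$ is $\varphi^j_{ab}$ if $\vartheta(b)=0$, and the identity if $\vartheta(b)=1$;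
* $y^j_{abc}=x^j_{abc}$ if $\vartheta(c)=0$, and $y^j_{abc}=x^0_{abc}\cdot(\psi^j_{ab}*1)$ if $\vartheta(c)=1$;
* $g^j_{ab}:y^j_{ab}\Rightarrow y^{j+1}_{ab}$ is $f^j_{ab}$ if $\vartheta(b)=0$, and the identity if $\vartheta(b)=1$.

**Step 3: the $y^j$ are normal oplax functors.** If $\vartheta(c)=0$, then $\vartheta$ vanishes on $a\le b\le c$ and $y_{abc}=x^j_{abc}$ has the right type; for $\vartheta(c)=1$ the type is clear. *Normality.* Let $\vartheta(c)=1$. If $a=b$, then $\psi_{aa}=1$; if $b=c$, then $\vartheta(b)=1$, so $\psi_{ab}=1$. *Cocycle condition for $a\le b\le c\le d$.* It is clear if $\vartheta(d)=0$. Let $\vartheta(d)=1$ and let $\tau:x^0_{ad}\Rightarrow x^0_{ab}x^0_{bc}x^0_{cd}$ be the structure cell. By interchange,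
$$y_{abd}\cdot(1*y_{bcd})=x^0_{abd}(1*x^0_{bcd})(\psi_{ab}*\psi_{bc}*1)=\tau\cdot(\psi_{ab}*\psi_{bc}*1).$$
On the other side $y_{acd}(y_{abc}*1)=x^0_{acd}(\psi_{ac}*1)(y_{abc}*1)$. If $\vartheta(c)=0$, then (4) for $\varphi^j$ gives $\varphi_{ac}x^j_{abc}=x^0_{abc}(\varphi_{ab}*\varphi_{bc})$, so the result is $\tau\cdot(\psi_{ab}*\psi_{bc}*1)$. If $\vartheta(c)=1$, then $\psi_{ac}=1$ and the result is $\tau\cdot(\psi_{ab}*1*1)$, which agrees because $\psi_{bc}=1$.

**Step 4: the $g^j$ are icons, and conclusion.** For $\vartheta(c)=0$, condition (4) is that of $f^j$. For $\vartheta(c)=1$ it reads $x^0_{abc}(\psi^{j+1}_{ab}*1)=x^0_{abc}(\psi^j_{ab}*1)(g^j_{ab}*1)$, which holds since $\psi^jg^j=\psi^{j+1}$. The definitions only involve the indices $a,b,c$ and the values of $\vartheta$ on them, so they are natural in $([n],\vartheta)$ and give a map $X\times\Delta^1\to X$. For $\vartheta=0$ it is the identity; for $\vartheta=1$ it is $sr$. So $s$ is a homotopy equivalence for each $q$, and the left map is a weak equivalence. All constructions of the two maps are strictly natural in $C$. $\square$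

## 5. The disk, the double delooping, and the failure of naive gluing

**The disk.** The hom-categories of $D_2$ are $D_2(0,0)=D_2(1,1)=\ast$, $D_2(0,1)=[1]$ and $D_2(1,0)=\emptyset$. So $S_p(D_2)$ is a disjoint union, over sequences $a_0\le\dots\le a_p$ in $\{0,1\}$, of products of points and copies of $[1]$, all with contractible nerve. Levelwise in $p$, $\mathbb B(D_2)$ is equivalent to the nerve of $0\to1$. Hence $ND_2$ is contractible. Also $N\partial D_2\simeq S^1$, since the nerve of a free category is weakly equivalent to its generating graph.

**The double delooping.** We have $S_p(B^2\mathbb N)=\mathbb N^p$ and $S_p(B^2\mathbb Z)=\mathbb Z^p$, as one-object categories. The map of nerves of monoids $N\mathbb N\to N\mathbb Z$ is a weak equivalence, so $N(B^2\mathbb N)\simeq\operatorname{diag}\mathbb B(B^2\mathbb N)\simeq\operatorname{diag}\mathbb B(B^2\mathbb Z)$, naturally for the endomorphisms "multiplication by $n$". Now $\mathbb B(B^2\mathbb Z)_{p,q}=\mathbb Z^{pq}$ is a bisimplicial abelian group. For fixed $p$ its normalization in $q$ is $\mathbb Z^p$ in degree $1$, and normalizing $p\mapsto\mathbb Z^p$ gives $\mathbb Z$ in degree $1$.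 So the normalized bicomplex is $\mathbb Z$ in bidegree $(1,1)$, the diagonal is a $K(\mathbb Z,2)$, and multiplication by $n$ induces $n$ on $\pi_2$. As $H^*(K(\mathbb Z,2))=\mathbb Z[u]$ with $u$ in degree $2$, multiplication by $n$ sends $u^k$ to $n^ku^k$. So it induces $n^k$ on $H_{2k}=\mathbb Z$.

**The approach one would try first.** The complex $\lambda(P)$ is obtained from $\lambda(P_1)$ by gluing a copy of $\lambda(D_2)$ along $\lambda(\partial D_2)$ for every $\alpha$. If $NP$ were obtained from $NP_1$ in the same way up to homology, that is, if $h:M(P)\to NP$ were a homology isomorphism, coherence would follow from that of $P_1$, $\partial D_2$ and $D_2$ by the five lemma. No formal argument can give this, because $N$ does not preserve pushouts: for $P=B^2\mathbb N$ we get $M(P)=ND_2\cup_{N\partial D_2}\Delta^0\simeq S^2$, while $NP\simeq K(\mathbb Z,2)$. One has to use the hom-categories of $P$ and see where bubbles enter. We will follow this plan in Section 11, once the hom-categories are under control.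

**Proposition 5.1.** If the free $2$-category $P$ has a bubble, then $H_{2k}(NP;\mathbb Q)\neq0$ for all $k\ge1$, and $P$ is not homologically coherent.

*Proof.* The aim is to detect the bubble with the length functor. Let $x$ be a bubble and $n=\ell(x)\ge1$. Since $B^2\mathbb N$ is free on one bubble, there is $\hat x:B^2\mathbb N\to P$ sending the generator to $x$, and the composite
$$B^2\mathbb N\xrightarrow{\hat x}P\xrightarrow{\ \ell\ }B^2\mathbb N$$
is multiplication by $n$. It induces $n^k\ne0$ on $H_{2k}(-;\mathbb Q)=\mathbb Q$ and factors through $H_{2k}(NP;\mathbb Q)$, which is therefore nonzero. If $P$ were coherent, we would have $H_4(NP)\cong H_4(\lambda P)=0$, hence $H_4(NP;\mathbb Q)=H_4(NP)\otimes\mathbb Q=0$, a contradiction. $\square$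

This is one half of Theorem A. The other half takes Sections 6 to 11.

## 6. Wires, and how a closed component produces a bubble

Fix a path $p=(e_1,\dots,e_m)$ in $P(a,b)$, with $e_i=(v_i,\alpha_i,v_i')$ and words $W_0,\dots,W_m$, so $e_i:W_{i-1}\to W_i$. The steps are called *occurrences*.

**Definition 6.1 (wires, components).** At step $i$, identify each letter of $v_i$ and of $v_i'$ in $W_{i-1}$ with the corresponding letter of $W_i$. The letters of $s\alpha_i$ in $W_{i-1}$ are the *inputs* of occurrence $i$, and the letters of $t\alpha_i$ in $W_i$ are its *outputs*. A *wire* is a class of letters under these identifications. It begins at the top ($W_0$) or as an output, and it ends at the bottom ($W_m$) or as an input. The occurrences, with the wires joining two of them, form a graph. A *component* is a connected component $X$ of this graph. It is *closed* if no wire attached to it begins at the top or ends at the bottom.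

In $f\to fg\to g$ of Example 1.6 there are two wires: $f$ from the top to $\alpha$, and $g$ from $\beta$ to the bottom. The components $\{\alpha\}$ and $\{\beta\}$ are not closed. With $\beta:1\Rightarrow g$ and $\gamma:g\Rightarrow1$, the path $f\to fg\to f$ has the closed component $\{\beta,\gamma\}$, and $\beta\gamma$ is a bubble. To extract the bubble in general one wants to delete all letters outside $X$. The difficulty is that the remaining letters must be composable: between two consecutive letters of $X$ there may be letters of other components, enclosed by $X$ or not, and nothing so far says that this stretch has equal source and target. The planar drawing will say it.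

**Proposition 6.2.** If some path of $P$ has a closed component, then $P$ has a bubble.

*Proof.* **Step 1: draw the path.** We want a planar set $\Gamma$ whose connected components are the components of $p$. Work in the strip $\mathbb R\times[0,m]$. Put the letters of $W_i$ at the points $(j,i)$, $1\le j\le|W_i|$. In the slab $[i-1,i]$ draw straight segments joining corresponding letters of $v_i$ and of $v_i'$. Put a vertex
$$p_i=\Big(|v_i|+\tfrac14(|s\alpha_i|+|t\alpha_i|)+\tfrac12,\ i-\tfrac12\Big)$$
and join it by segments to its inputs and outputs. At height $i-\frac12$ the last segment of $v_i$ is at abscissa $|v_i|$ and the first segment of $v_i'$ is at $|v_i|+\frac12(|s\alpha_i|+|t\alpha_i|)+1$; the point $p_i$ is halfway between. So in each half-slab the segments are linearly ordered in the same way at both ends (weakly at the end where some meet at $p_i$). By linearity they meet only where prescribed. Let $\Gamma$ be the union of all this; it is compact and has finitely many connected components.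

**Step 2: label the complement.** We record the $0$-cells. At a height in $[i-1,i-\frac12)$, $\Gamma$ meets the horizontal line in $|W_{i-1}|$ points, ordered as the letters of $W_{i-1}$; a point outside $\Gamma$ lies in a gap of $W_{i-1}$, and we label it by the $0$-cell at that gap. At heights in $(i-\frac12,i]$ do the same with $W_i$. At height $i-\frac12$ the line meets $\Gamma$ in the letters of $v_i$, then $p_i$, then the letters of $v_i'$; label gaps of $v_i$ and of $v_i'$ by their $0$-cells, so that the label just left of $p_i$ is $t_0(v_i)=s_0\alpha_i$ and the label just right of it is $s_0(v_i')=t_0\alpha_i$. This labelling is locally constant. Indeed, near a point of height $i-\frac12$ left of $p_i$, all nearby points lie in the corresponding gap of $v_i$, as a gap of $W_{i-1}$ or of $W_i$, with the same $0$-cell; similarly on the right. If $s\alpha_i$ is empty, then just below $p_i$ (at heights $<i-\frac12$) a single gap passes from left to right of $p_i$, and this is consistent because $s_0\alpha_i=t_0\alpha_i$; similarly for $t\alpha_i$. Elsewhere local constancy is clear.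

**Step 3: isolate $X$.** Let $X\subset\Gamma$ also denote the closed component together with its wires. Every wire attached to it runs between two vertices of $X$, so $X$ is compact, connected, contained in the open strip, and a connected component of $\Gamma$. Let $\mathcal V$ be an $\epsilon$-neighborhood of $X$ that is disjoint from $\Gamma\setminus X$ and inside the open strip. It is open and connected, and $\mathcal V\setminus X$ carries the locally constant labelling.

**Step 4: one label per region.** Let $\Omega$ be a connected component of $S^2\setminus X$. We claim that $\Omega\cap\mathcal V$ is connected, so that it has one label $c_\Omega$. Put $B=\mathcal V\cup\bigcup_{\Omega'\ne\Omega}\Omega'$, over the other components. It is open. Each component $\Omega'$ has nonempty boundary contained in $X$, so $\Omega'\cap\mathcal V\neq\emptyset$; hence $B$ is connected, and likewise $\Omega\cap\mathcal V\neq\emptyset$. Moreover $\Omega\cup B=S^2$ and $\Omega\cap B=\Omega\cap\mathcal V$. Mayer–Vietoris gives the exact sequence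
$$0=H_1(S^2)\to\tilde H_0(\Omega\cap\mathcal V)\to\tilde H_0(\Omega)\oplus\tilde H_0(B)=0,$$
which proves the claim.

**Step 5: the letters of $X$ are composable.** Let $c$ be the label $c_\Omega$ of the component containing $\infty$, and let $r_i$ be the sequence of letters of $W_i$ that lie in $X$. On the line at height $i$, the open segment between two consecutive $X$-letters $g,h$ avoids $X$, so it lies in one component $\Omega$. Its ends are in $\mathcal V$ and have labels $t_0(g)$ and $s_0(h)$. So $t_0(g)=c_\Omega=s_0(h)$. The two unbounded rays lie in the component of $\infty$, so the first $X$-letter has source $c$ and the last has target $c$. Hence $r_i$ is a $1$-cell $c\to c$, with $r_i=1_c$ if it is empty. In particular $r_0=r_m=1_c$.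

**Step 6: the occurrences of $X$ form a path.** If step $i$ is in $X$, argue on the line at height $i-\frac12$, where $p_i$ is a point of $X$ with label $s_0\alpha_i$ on its left and $t_0\alpha_i$ on its right. The $X$-part $g_i$ of $v_i$ is a $1$-cell $c\to s_0\alpha_i$ (if it is empty, the ray to the left of $p_i$ gives $c=s_0\alpha_i$), and the $X$-part $g_i'$ of $v_i'$ is a $1$-cell $t_0\alpha_i\to c$. All inputs and outputs of step $i$ are in $X$, so $r_{i-1}=g_i\,s\alpha_i\,g_i'$ and $r_i=g_i\,t\alpha_i\,g_i'$, and $(g_i,\alpha_i,g_i')$ is an edge $r_{i-1}\to r_i$. If step $i$ is not in $X$, then no input or output of it is, so $r_{i-1}=r_i$. Thus the $X$-steps form a path $1_c\to1_c$ whose length is the number of occurrences of $X$, at least $1$. It represents a non-unit $2$-cell $1_c\Rightarrow1_c$: a bubble. $\square$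

## 7. Termination of the exchange rule

A rewriting (3) swaps two adjacent occurrences. We first record what it does to wires.

*Wires survive.* Only the middle word changes, from $v_2\,s\alpha_2\,u\,t\alpha_1\,v_1'$ to $v_2\,t\alpha_2\,u\,s\alpha_1\,v_1'$. In both, every letter also occurs in the word before or the word after the pair, so no wire lies in the middle word only. The correspondence between the word before, $v_2\,s\alpha_2\,u\,s\alpha_1\,v_1'$, and the word after, $v_2\,t\alpha_2\,u\,t\alpha_1\,v_1'$, is the same on both sides of (3). So occurrences and wires, with their beginnings and ends, are canonically identified before and after.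

*Joined occurrences never swap.* If a wire goes from $\alpha_1$ to $\alpha_2$ and these are adjacent, the wire is a letter of the middle word lying in both $t\alpha_1$ and $s\alpha_2$; in a reducible pair these are disjoint.

*Sides.* If a wire $\omega$ is present before and after an occurrence $y$ and is not attached to $y$, it is *left* or *right* of $y$. If $\omega$ passes untouched through both swapped occurrences, it lies in $v_2$ (left of both), in $u$ (right of $\alpha_2$, left of $\alpha_1$) or in $v_1'$ (right of both), before and after the swap. So its sides are unchanged. A swap not involving $y$ does not change the two words adjacent to $y$.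

Example 1.6 shows that a pair may swap more than once. What can be controlled is the difference between the numbers of swaps of $y$ with two occurrences joined by a wire. For a fixed rewriting sequence let $n(x,y)$ be the number of swaps of the pair $\{x,y\}$.

**Lemma 7.1.** Let a wire $\omega$ go from occurrence $z$ to occurrence $x$, and let $y\neq x,z$. Then $|n(y,z)-n(y,x)|\le2$. If a wire begins at the top and ends at $x$, or begins at $x$ and ends at the bottom, then $n(x,y)\le2$ for all $y\ne x$.

*Proof.* **Step 1: states of $y$.** We follow the position of $y$ relative to $\omega$. Always $z$ precedes $x$. Say that $y$ is in state *before* if it precedes $z$, *after* if it follows $x$, *R* if it is strictly between with $\omega$ on the left of $y$, and *L* if it is strictly between with $\omega$ on the right of $y$. Swaps not involving $y$ do not change the state. Suppose that $y$ is between and swaps with some $w\ne x,z$. Being adjacent to $y$, $w$ is also between $z$ and $x$, so $\omega$ passes untouched through both, and the state does not change. If $y$ is before or after, only a swap with $z$, respectively $x$, can change the state.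

**Step 2: read the transitions off from (3).**

* $(y,z)\to(z,y)$: here $\alpha_1$ is $y$ and $\alpha_2$ is $z$. Afterwards $\omega$ is in $t\alpha_2$, left of $y$. So before $\to$ R.
* $(z,y)\to(y,z)$: here $\alpha_1$ is $z$ and $\alpha_2$ is $y$. Beforehand $\omega$ is in $t\alpha_1$, right of $y$. So L $\to$ before.
* $(y,x)\to(x,y)$: here $\alpha_1$ is $y$ and $\alpha_2$ is $x$. Beforehand $\omega$ is in $s\alpha_2$, left of $y$. So R $\to$ after.
* $(x,y)\to(y,x)$: here $\alpha_1$ is $x$ and $\alpha_2$ is $y$. Afterwards $\omega$ is in $s\alpha_1$, right of $y$. So after $\to$ L.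

**Step 3: count.** The state runs along the cycle before $\to$ R $\to$ after $\to$ L $\to$ before, by swaps with $z,x,x,z$ respectively. So the swaps of $y$ with $z$ or $x$ form an interval of the periodic sequence $zxxzzxxz\cdots$. Counting $z$ as $+1$ and $x$ as $-1$, the partial sums stay in $[-1,1]$, so in any interval the two counts differ by at most $2$. For a wire from the top to $x$ there is no state "before", so at most the transitions R $\to$ after $\to$ L occur. For a wire from $x$ to the bottom, $x$ plays the role of $z$ and there is no state "after", so at most L $\to$ before $\to$ R occur. $\square$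

**Proposition 7.2.** If $P$ is bubble-free, every rewriting sequence on a path of length $m$ has at most $m^2(m-1)$ steps. Every $2$-cell $\psi$ is represented by a unique reduced path $\mathrm{nf}(\psi)$, and every path representing $\psi$ rewrites to it.

*Proof.* **Step 1: bound the swaps of one pair.** By Proposition 6.2 no component is closed. So for $x\ne y$ there is a chain of distinct occurrences $x=z_0,\dots,z_k$, consecutive ones joined by wires, with $z_k$ attached to a wire from the top or to the bottom. If $y$ is not in the chain, Lemma 7.1 gives $n(x,y)\le2k+n(z_k,y)\le2k+2\le2m$. If $y=z_j$, then $j\ge1$, $n(z_{j-1},y)=0$ because joined occurrences never swap, and $n(x,y)\le2(j-1)\le2m$ by applying the lemma along $z_0,\dots,z_{j-1}$.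

**Step 2: sum.** Each step swaps one pair, so there are at most $2m\binom m2=m^2(m-1)$ steps.

**Step 3: local confluence.** We check that two rewritings of the same path can be completed to a common result. Rewritings of disjoint pairs commute. If $(e_1,e_2)$ and $(e_2,e_3)$ are both reducible, then $v_1=v_2\,s\alpha_2\,u$ and $v_2=v_3\,s\alpha_3\,u'$. So the three edges fire, in the order $\alpha_1,\alpha_2,\alpha_3$, the generators of the word $v_3\,\alpha_3\,u'\,\alpha_2\,u\,\alpha_1\,v_1'$. In such a word, firing on the right and then on the left is a reducible pair. Writing orders of firing, we have the rewritings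
$$123\to213\to231\to321,\qquad123\to132\to312\to321,$$
with the same result. By Newman's lemma, termination and local confluence give unique reduced forms, and equivalent paths rewrite to the same one. $\square$

## 8. Cubes of generators resolve the hom-categories

The tool that turns normal forms into homology is the following lemma.

**Lemma 8.1.** Let $C$ be a chain complex with bases $U_n\sqcup D_n\sqcup Z_n$ of $C_n$ such that the $D$-component $d_{DU}:\mathbb Z[U_n]\to\mathbb Z[D_{n-1}]$ of $d$ is an isomorphism for all $n$. Put $E_n=\mathbb Z[U_n]+d\,\mathbb Z[U_{n+1}]$. Then $C\to C/E$ is a quasi-isomorphism, and $(C/E)_n$ is free on the images of $Z_n$. The hypothesis holds if there are bijections $\mu:U_n\to D_{n-1}$ and a well-founded strict partial order on $D$ such that the $D$-component of $du$ is $-\mu(u)$ plus a combination of elements $<\mu(u)$.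

*Proof.* The composite of $d:\mathbb Z[U_{n+1}]\to C_n$ with the projection to $\mathbb Z[D_n]$ is an isomorphism. So $d$ is injective on $\mathbb Z[U_{n+1}]$ and
$$C_n=\mathbb Z[U_n]\oplus d\,\mathbb Z[U_{n+1}]\oplus\mathbb Z[Z_n].$$
Hence $E$ is a subcomplex in which $d$ maps $\mathbb Z[U_n]$ isomorphically onto $d\,\mathbb Z[U_n]$. So it is contractible, and the first claim follows. For the last claim, $-d_{DU}\mu^{-1}=1-\eta$, where $\eta(y)$ is a finite combination of elements $<y$. The tree of descending chains from $y$ through the supports of $\eta$ is finitely branching and has no infinite branch. By König's lemma it is finite, so $\eta^k(y)=0$ for large $k$. Thus $1-\eta$ is invertible with inverse $\sum_k\eta^k$. $\square$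

Fix $a,b$ and put $\mathcal C=P(a,b)$.

**Definition 8.2 (cubes).** An *$n$-cube* is a composable word $c=w_0\alpha_1w_1\cdots\alpha_nw_n$ from $a$ to $b$, with $w_i$ words and $\alpha_i$ generating $2$-cells. Its faces $\delta_i^0c,\delta_i^1c$ are obtained by replacing $\alpha_i$ by $s\alpha_i$, respectively $t\alpha_i$; $s(c)$ and $t(c)$ are obtained by replacing all $\alpha_i$ by $s\alpha_i$, respectively $t\alpha_i$. The edge $e_i(c):t(\delta_i^0c)\to t(c)$ fires $\alpha_i$.

For instance, in Example 1.5 the word $\alpha f\alpha$ is a $2$-cube with $s=f^3$, $t=f$ and faces $\delta_1^0=ff\alpha$, $\delta_1^1=f\alpha$, $\delta_2^0=\alpha ff$, $\delta_2^1=\alpha f$.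

For $w\in\mathcal C$ let $R_n(w)=\bigoplus_{c\ n\text{-cube}}\mathbb Z\,\mathcal C(t(c),w)$, with basis the pairs $(c,\psi)$, $\psi:t(c)\to w$, and
$$d(c,\psi)=\sum_i(-1)^{i-1}\big[\delta_i^1(c,\psi)-\delta_i^0(c,\psi)\big],\qquad\delta_i^1(c,\psi)=(\delta_i^1c,\psi),\quad\delta_i^0(c,\psi)=(\delta_i^0c,e_i(c)\psi).\tag{5}$$

*This is a complex.* We check $\delta_i^\epsilon\delta_j^{\epsilon'}=\delta_{j-1}^{\epsilon'}\delta_i^\epsilon$ for $i<j$. On cubes it is clear. On the second component, if $\epsilon=\epsilon'=0$, the two sides precede $\psi$ by firing $\alpha_i$ then $\alpha_j$, respectively $\alpha_j$ then $\alpha_i$, which agree by interchange. In the other cases, replacing another generator by its target does not change the edge firing $\alpha_i$ (or $\alpha_j$), because in that edge the other generators are already at their targets. The terms $\delta_i\delta_j$ and $\delta_{j-1}\delta_i$ occur in $d^2$ with opposite signs, so $d^2=0$.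

*Cubes are functors.* By interchange, $(c,\psi)$ defines a functor $[1]^n\to\mathcal C/w$. A vertex of $[1]^n$ goes to the word with each $\alpha_i$ replaced by $s\alpha_i$ or $t\alpha_i$, mapped to $w$ by firing the remaining generators and then $\psi$. The face $\delta_i^\epsilon$ is the restriction to the $i$-th coordinate equal to $\epsilon$.

**Proposition 8.3.** If $P$ is bubble-free, the augmentation $R_*(w)\to\mathbb Z$ sending each basis element of degree $0$ to $1$ is a quasi-isomorphism.

*Proof.* **Step 1: encode a basis element by a path.** For an $n$-cube $c$ let $p(c)=(a_1,\dots,a_n)$ be the path from $s(c)$ to $t(c)$ that fires $\alpha_n$ first, then $\alpha_{n-1}$, down to $\alpha_1$. All its consecutive pairs are reducible. Conversely, let $(a_1,\dots,a_n)$, $a_k=(v_k,\beta_k,v_k')$, be a path with $n\ge1$ all of whose consecutive pairs are reducible. Then $v_k=v_{k+1}\,s\beta_{k+1}\,u_k$ for all $k<n$, and the path is $p(c)$ for the unique cube $c=v_n\beta_nu_{n-1}\beta_{n-1}\cdots u_1\beta_1v_1'$. For $n=0$, $p(c)$ is the path of length $0$ at the word $c$. For $(c,\psi)$ with $\mathrm{nf}(\psi)=(f_1,\dots,f_k)$ put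
$$W(c,\psi)=p(c)\cdot\mathrm{nf}(\psi).$$

**Step 2: split the basis.** We want to apply Lemma 8.1. Put $(c,\psi)$ in

* $D$, if $k\ge1$ and either $n=0$ or $(a_n,f_1)$ is reducible;
* $U$, if $n\ge1$ and either $k=0$ or $(a_n,f_1)$ is not reducible;
* $Z$, if $n=k=0$, that is, $(c,\psi)=(w,\mathrm{id})$.

These partition the basis.

**Step 3: the bijection.** For $(c,\psi)\in U$ put $\mu(c,\psi)=(\delta_1^0c,e_1(c)\psi)$. We have $p(\delta_1^0c)=(a_1,\dots,a_{n-1})$ and $e_1(c)=a_n$. The path $(a_n,f_1,\dots,f_k)$ is reduced, so it is $\mathrm{nf}(e_1(c)\psi)$, and $W(\mu(c,\psi))=W(c,\psi)$. As $n-1=0$ or $(a_{n-1},a_n)$ is reducible, $\mu(c,\psi)\in D$. Conversely, let $(c',\psi')\in D$ with $\mathrm{nf}(\psi')=(f_1,f_2,\dots)$. All consecutive pairs of $p(c')\cdot f_1$ are reducible, so it is $p(c)$ for a unique cube $c$, with $\delta_1^0c=c'$ and $e_1(c)=f_1$. Put $\psi=f_2f_3\cdots$, whose reduced path is $(f_2,f_3,\dots)$. Then $(c,\psi)\in U$ because $(f_1,f_2,\dots)$ is reduced, and it is the only element with $\mu(c,\psi)=(c',\psi')$. So $\mu:U\to D$ is a bijection lowering degree by $1$.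

**Step 4: the order.** For $y,y'\in D$ put $y<y'$ if $W(y)$ is shorter than $W(y')$, or if $W(y')$ rewrites to $W(y)$ in at least one step. Rewriting preserves length and terminates (Proposition 7.2), so this is a well-founded strict partial order.

**Step 5: the differential is triangular.** Let $(c,\psi)\in U$. In (5), $\mu(c,\psi)$ appears from $\delta_1^0$ with coefficient $-1$. The terms from $\delta_i^1$ have shorter $W$. For $i\ge2$,
$$p(c)\,\mathrm{nf}(\psi)\ \to^+\ p(\delta_i^0c)\,e_i(c)\,\mathrm{nf}(\psi)\ \to^*\ p(\delta_i^0c)\,\mathrm{nf}(e_i(c)\psi).$$
The first part moves $\alpha_i$ past $\alpha_{i-1},\dots,\alpha_1$, which are fired after it and lie to its left, in at least one step; the second part is Proposition 7.2. So the term from $\delta_i^0$, if it lies in $D$, is $<\mu(c,\psi)$.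

**Step 6: conclude.** By Lemma 8.1, $H_*(R(w))$ is $\mathbb Z$ in degree $0$, generated by $(w,\mathrm{id})$, which has augmentation $1$. $\square$

## 9. The dg-category of cubes and the nerve of $P(a,b)$

We recall the shuffle map $\nabla:C_*(X)\otimes C_*(Y)\to C_*(X\times Y)$. It is a natural, associative quasi-isomorphism, and it sends $x\otimes y$ to a signed sum over shuffles of pairs of iterated degeneracies of $x$ and $y$.

**Definition 9.1 (the dg-categories $F$ and $A$).** For any $2$-polygraph $P$, let $F=F(P)$ be the dg-category with objects $P_0$, freely generated as a graded $\mathbb Z$-linear category by the generating $1$-cells in degree $0$ and the generating $2$-cells in degree $1$, with $d\alpha=t\alpha-s\alpha$. So $F(a,b)_n$ is free on the $n$-cubes, with $d=\sum_i(-1)^{i-1}(\delta_i^1-\delta_i^0)$. Let $A(a,b)=C_*(NP(a,b))$, with composition $\nabla$ followed by the composition functor of $P$; this is associative, and the unit is the vertex $1_a$. Let $\kappa:F\to A$ be the dg-functor sending a generating $1$-cell to the vertex and $\alpha$ to the $1$-simplex $\alpha:s\alpha\to t\alpha$.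

The functor $\kappa$ respects $d$, since the boundary of the $1$-simplex is its target minus its source. By naturality of $\nabla$, $\kappa(c)$ is the image of $\nabla(\iota_1^{\otimes n})$, with $\iota_1\in C_1(\Delta^1)$ the generator, under the functor $[1]^n\to P(a,b)$ given by the cube $c$.

In Example 1.5, $F(*,*)=\mathbb Z\langle f,\alpha\rangle$ with $d\alpha=1-f$, and $d(\alpha f\alpha)=(f\alpha-ff\alpha)-(\alpha f-\alpha ff)$, matching the faces listed after Definition 8.2. For $B^2\mathbb N$, $F(*,*)$ has one cube $x^n$ in each degree and zero differential, while $N(\mathbb N)\simeq S^1$. So there $\kappa$ is not a quasi-isomorphism: this is the place where bubbles do the damage.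

**Proposition 9.2.** If $P$ is bubble-free, $\kappa:F(a,b)\to C_*(NP(a,b))$ is a quasi-isomorphism for all $a,b$.

*Proof.* **Step 1: a second resolution.** Put $B(w)=C_*(N(\mathcal C/w))$. Then $B_n=\bigoplus\mathbb Z\,\mathcal C(x_n,-)$ over the nondegenerate chains $x_0\to\cdots\to x_n$ in $\mathcal C$. As $\mathcal C/w$ has a terminal object, $B(w)\to\mathbb Z$ is a quasi-isomorphism.

**Step 2: a map $R\to B$.** Send $(c,\psi)$ to the image of $\nabla(\iota_1^{\otimes n})$ under its functor $[1]^n\to\mathcal C/w$. Since $\nabla$ is a chain map and $d\iota_1=[1]-[0]$,
$$d\,\nabla(\iota_1^{\otimes n})=\sum_i(-1)^{i-1}\nabla(\iota_1\otimes\cdots\otimes([1]-[0])\otimes\cdots\otimes\iota_1),$$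
with $[1]-[0]$ in the $i$-th place. The term with $[\epsilon]$ there is $\nabla(\iota_1^{\otimes(n-1)})$ on the face where the $i$-th coordinate is $\epsilon$, which corresponds to $\delta_i^\epsilon(c,\psi)$. So this is a chain map over $\mathbb Z$, natural in $w$.

**Step 3: compare and take colimits.** By Yoneda, the functors $\mathbb Z\,\mathcal C(x,-)$ are projective in $\mathrm{Fun}(\mathcal C,\mathrm{Ab})$. By Proposition 8.3 and Step 1, $R$ and $B$ are non-negative complexes of projectives resolving the constant functor $\mathbb Z$, so the map over $\mathbb Z$ between them is a homotopy equivalence. The functor $\operatorname{colim}_{\mathcal C}$ is additive and sends $\mathbb Z\,\mathcal C(x,-)$ to $\mathbb Z$; it forgets $\psi$. So it sends $R$ to $F(a,b)$, $B$ to $C_*(N\mathcal C)$, and the map to $\kappa$. Hence $\kappa$ is a homotopy equivalence. $\square$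

## 10. Bar constructions: from hom-complexes to $\lambda(P)$

The bisimplicial model of Section 4 assembles $P$ from its hom-categories by a bar construction. We do the same with $F$ and compute the result.

**Definition 10.1 (bar construction).** For $T=F$ or $A$ let $\epsilon:T(a,b)\to\mathbb Z$ be the augmentation sending $1$-cells to $1$ and positive degrees to $0$. It is multiplicative and kills boundaries. Put
$$\mathrm{Bar}_p(T)=\bigoplus_{a_0,\dots,a_p}T(a_0,a_1)\otimes\cdots\otimes T(a_{p-1},a_p).$$
This is a simplicial chain complex: inner faces are compositions, the outer faces $d_0,d_p$ apply $\epsilon$ to the first, respectively last, factor, and degeneracies insert units. Let $\mathrm{Tot\,Bar}(T)$ be the total complex of its normalization in $p$, with $d=d^{\rm bar}+(-1)^pd^{\rm int}$ and $d^{\rm bar}=\sum(-1)^id_i$.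

We write basis elements of $\mathrm{Bar}_p(F)$ as $(f_1|\cdots|f_p)$, with $f_i$ words in the $1$- and $2$-generators; in the normalization the $f_i$ are nonempty. For two words of degree $0$, $d(f|g)=(g)-(fg)+(f)$, so $(fg)$ is homologous to $(f)+(g)$.

**Lemma 10.2.** For any $2$-polygraph $P$ there is a quasi-isomorphism $q:\mathrm{Tot\,Bar}(F(P))\to\lambda(P)$. It is the identity for $p=0$, and $0$ for $p\ge2$. For $p=1$ it sends a word in generating $1$-cells to the sum of its letters, a word with exactly one generating $2$-cell $\alpha$ to $-\alpha$, and other words to $0$.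

*Proof.* The empty word goes to $0$, so $q$ is well defined on the normalization.

**Step 1: $q$ is a chain map.** Let $p=1$.

* For a word $f:a\to b$ of degree $0$: $q(df)=b-a=\lambda d(qf)$.
* For degree $1$: $d^{\rm bar}f=0$ and $q(-d^{\rm int}f)=-([t\alpha]-[s\alpha])=\lambda d(-\alpha)$.
* For $f=w_0\alpha_1w_1\alpha_2w_2$ of degree $2$: $d^{\rm bar}f=0$ and $q(d^{\rm int}f)=-(\alpha_2-\alpha_2-\alpha_1+\alpha_1)=0$.
* For degree $\ge3$ both sides vanish.

Let $p=2$. The internal part stays in $p=2$, where $q=0$, and $q(d^{\rm bar}(f|g))=\epsilon(f)q(g)-q(fg)+\epsilon(g)q(f)$. In internal degree $0$ this vanishes because the sum of letters is additive. In internal degree $1$ it vanishes because $q(fg)$ equals $q$ of the factor that contains the $2$-generator, while the other factor has $\epsilon=1$ and the factor containing the $2$-generator has $\epsilon=0$. In higher internal degree all terms vanish. For $p\ge3$ everything vanishes.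

**Step 2: split the basis.** We show that $\ker q$ is acyclic, using Lemma 8.1. Let $|f|$ be the number of letters. Let $U$ be the set of tuples with $p\ge2$ and $|f_1|=1$, and $D$ the set of tuples with $p\ge1$ and $|f_1|\ge2$. The remaining basis elements are the objects ($p=0$) and the single letters ($p=1$). Put
$$\mu(v|f_2|f_3|\cdots)=(vf_2|f_3|\cdots).$$
This is a bijection $U\to D$ (the inverse splits off the first letter), lowering total degree by $1$.

**Step 3: the differential is triangular.** In $d(v|f_2|\cdots|f_p)$ the face $d_1$ contributes $-\mu$. The faces $d_i$ with $i\ge2$ give tuples that still start with the single letter $v$, hence not in $D$. The face $d_0$ gives $0$ or a tuple of the same internal degree and smaller total length. The internal differential lowers the internal degree. Order $D$ lexicographically by (internal degree, total length), which is well-founded; all terms in $D$ other than $-\mu$ are smaller than $\mu$.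

**Step 4: pass to $\ker q$.** Let $\sigma$ be the additive section of $q$ with $\sigma(a)=a$, $\sigma(g)=(g)$ and $\sigma(\alpha)=-(\alpha)$. Since $q$ vanishes on $U$ and maps the span of objects and single letters isomorphically onto $\lambda(P)$, the subcomplex $\ker q$ has basis $U\sqcup\{x-\sigma q(x):x\in D\}$. For $u\in U$ the coefficients of $du\in\ker q$ on the second part are the $D$-coefficients of $du$. By Lemma 8.1 with $Z=\emptyset$, $\ker q$ is acyclic. As $q$ is surjective, it is a quasi-isomorphism. $\square$

Lemma 10.2 needs no hypothesis on bubbles. Bubble-freeness is used only through $\kappa$, in the next proposition.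

**Proposition 10.3.** Let $\mathcal B$ be the category of bubble-free free $2$-categories with chosen $2$-polygraph, with morphisms the $2$-functors sending generating $2$-cells to generating $2$-cells (generating $1$-cells go to arbitrary $1$-cells). On $\mathcal B$ there are natural quasi-isomorphisms
$$C_*(NQ)\to C_*(\operatorname{diag}N_\bullet E_\bullet Q)\leftarrow C_*(\operatorname{diag}\mathbb BQ)\to\mathrm{Tot}\,\mathbb Z[\mathbb BQ]\xleftarrow{\nabla}\mathrm{Tot\,Bar}(A(Q))\xleftarrow{\kappa}\mathrm{Tot\,Bar}(F(Q))\xrightarrow{q}\lambda(Q),\tag{6}$$
where $\mathrm{Tot}\,\mathbb Z[\mathbb BQ]$ is normalized in both directions.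

*Proof.* **Step 1: the first three maps.** They take us from the Street nerve to a double complex. The first two come from Lemma 4.2, and the third is the Alexander–Whitney map. All are natural in $2$-functors.

**Step 2: the map $\nabla$.** It replaces chains on a product by tensor products. Levelwise it is the shuffle map $A(a_0,a_1)\otimes\cdots\otimes A(a_{p-1},a_p)\to C_*(N(Q(a_0,a_1)\times\cdots\times Q(a_{p-1},a_p)))$, a quasi-isomorphism by Eilenberg–Zilber. It is compatible with inner faces by associativity and naturality of $\nabla$. For an outer face, drop a factor of degree $r$. If $r>0$, each term of the shuffle product becomes a degenerate simplex, so we get $0$; if $r=0$, we get the product of the other factors. This is what $\epsilon$ prescribes. Degeneracies insert the vertices $1_a$ on both sides. A levelwise quasi-isomorphism of simplicial chain complexes remains one after normalization in $p$, a natural direct summand, and then on total complexes of first-quadrant double complexes.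

**Step 3: the map $\kappa$.** By Proposition 9.2 it is a quasi-isomorphism on each $F(a,b)$. All complexes are non-negative and free over $\mathbb Z$, so tensor products of these maps are quasi-isomorphisms, and $\kappa$ respects $\epsilon$ and units. Conclude as in Step 2.

**Step 4: naturality of $\kappa$ and $q$.** A morphism $h:Q\to Q'$ of $\mathcal B$ induces $F(h)$, which sends a generating $1$-cell $g$ to the word $h(g)$ and $\alpha$ to the generator $h(\alpha)$; it commutes with $d$. The dg-functors $\kappa F(h)$ and $A(h)\kappa$ agree on generators, so they are equal. For $q$: the sum of letters of $h(f)$ is $\lambda(h)$ of the sum of letters of $f$; a word containing exactly one $2$-generator $\alpha$ goes to a word containing exactly one $2$-generator $h(\alpha)$; and the number of $2$-generators in a word is preserved. The map $q$ is a quasi-isomorphism by Lemma 10.2. $\square$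

## 11. Gluing disks: bubble-free implies coherent

For bubble-free $P$, (6) already shows that $NP$ and $\lambda(P)$ have isomorphic homology. Coherence asks more: the specific map $\theta_P$ has to be a quasi-isomorphism, and $\theta$ does not appear in (6). We use (6) only to prove that gluing works, and then the five lemma for $\theta$.

*Proof that bubble-free implies coherent.* Let $P$ be bubble-free.

**Step 1: squares in $\mathcal B$.** We need all pieces of the gluing in $\mathcal B$. The only non-unit $2$-cell of $D_2$ is its generator, which is not a bubble, and $\partial D_2$ and $P_1$ have no non-unit $2$-cells. So $D_2,\partial D_2,P_1,P$ are in $\mathcal B$. Each generating $2$-cell $\alpha$ gives a commutative square in $\mathcal B$ with sides $\partial D_2\to D_2$, $\partial D_2\to P_1$ (sending the two generators to the words $s\alpha,t\alpha$), $D_2\to P$ and $P_1\to P$.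

**Step 2: gluing holds for $\lambda$.** The map
$$\bigoplus_\alpha\lambda(D_2)/\lambda(\partial D_2)\to\lambda(P)/\lambda(P_1)\tag{7}$$
is an isomorphism, as both sides are $\bigoplus_\alpha\mathbb Z$ in degree $2$. The maps $\lambda(\partial D_2)\to\lambda(D_2)$ and $\lambda(P_1)\to\lambda(P)$ are injective.

**Step 3: gluing holds for the nerve, in homology.** For each functor $Y$ in (6) consider
$$\bigoplus_\alpha\operatorname{cone}(Y(\partial D_2)\to Y(D_2))\to\operatorname{cone}(Y(P_1)\to Y(P)).$$
For $Y=\lambda$ it is a quasi-isomorphism by Step 2. The natural quasi-isomorphisms in (6) induce quasi-isomorphisms of cones, so it is a quasi-isomorphism for every $Y$ in (6), in particular for $Y=C_*N$. The maps $N\partial D_2\to ND_2$ and $NP_1\to NP$ are injective, so cones may be replaced by quotients: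
$$\bigoplus_\alpha C_*(ND_2)/C_*(N\partial D_2)\to C_*(NP)/C_*(NP_1)\tag{8}$$
is a quasi-isomorphism.

**Step 4: $\theta$ on the pieces.** By the given fact on $1$-categories and Lemma 3.1, $\theta_{\partial D_2}$ and $\theta_{P_1}$ are quasi-isomorphisms. For $D_2$: in $\lambda(D_2)$ both $1$-generators have boundary $1-0$, and the $2$-generator maps to their difference, so the homology is $\mathbb Z$ in degree $0$. By (6), $H_*(ND_2)\cong H_*(\lambda D_2)$ is also $\mathbb Z$ in degree $0$, and $\theta$ sends the class of a vertex, a generator, to a generator. So $\theta_{D_2}$ is a quasi-isomorphism. By the five lemma, $\theta$ induces a quasi-isomorphism $C_*(ND_2)/C_*(N\partial D_2)\to\lambda(D_2)/\lambda(\partial D_2)$.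

**Step 5: $\theta$ on $P$.** By (7), (8) and naturality of $\theta$, the map $C_*(NP)/C_*(NP_1)\to\lambda(P)/\lambda(P_1)$ is a quasi-isomorphism. The five lemma, applied to the map induced by $\theta$ from
$$0\to C_*(NP_1)\to C_*(NP)\to C_*(NP)/C_*(NP_1)\to0$$
to
$$0\to\lambda(P_1)\to\lambda(P)\to\lambda(P)/\lambda(P_1)\to0,$$
shows that $\theta_P$ is a quasi-isomorphism. By Lemma 3.1, $P$ is homologically coherent. With Proposition 5.1 this proves Theorem A. $\blacksquare$

## 12. Vanishing, termination, and the weak equivalence $M(P)\to NP$

*Proof of Theorem B.* **(1)⇔(2)** is Theorem A. **(2)⇒(3)** holds since $\lambda(P)$ vanishes above degree $2$. **(3)⇒(4)** is clear, with $k=2$. **(4)⇒(1)** is Proposition 5.1: a bubble forces $H_{2k}(NP;\mathbb Q)\ne0$ for all $k\ge1$. **(1)⇒(5)**, together with the bound $m^2(m-1)$, is Proposition 7.2. It remains to connect (5) and (6) to the rest.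

**(5)⇒(1).** We show that a bubble makes the rule loop; Example 1.7 is the case $m=1$. Let $p=(e_1,\dots,e_m)$, $e_i=(v_i,\alpha_i,v_i'):r_{i-1}\to r_i$, be a path of length $m\ge1$ representing a bubble $1_c\Rightarrow1_c$, so $r_0=r_m=1_c$ and all $r_i$ are $1$-cells $c\to c$. Let $p'=(e_1',\dots,e_m')$ be a copy of $p$, and consider $p\cdot p'$. Regard its words as products $r_jr_i$, with $p'$ acting on the left factor and $p$ on the right one. The edge $r_{j-1}\cdot e_i=(r_{j-1}v_i,\alpha_i,v_i')$ followed by $e_j'\cdot r_i=(v_j,\alpha_j,v_j'r_i)$ is a reducible pair, because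
$$|v_j|+|s\alpha_j|\le|r_{j-1}|\le|r_{j-1}v_i|.$$
By (3) with $u=v_j'v_i$, it rewrites to $e_j'\cdot r_{i-1}$ followed by $r_j\cdot e_i$. Move $e_1'$ past $e_m,\dots,e_1$, then $e_2'$, and so on. After $m^2$ steps $p\cdot p'$ has become $p'\cdot p$. As paths these are equal, so the rewriting does not terminate on this path.

**(6)⇒(3).** We compute the homology of $M(P)$. By Section 5, $ND_2$ is contractible and $N\partial D_2\simeq S^1$. So $H_k(M(P),NP_1)=\bigoplus_\alpha H_k(ND_2,N\partial D_2)$ is $0$ for $k\ne2$. The nerve $NP_1$ of a free category is weakly equivalent to its generating graph, so $H_k(NP_1)=0$ for $k\ge2$. Hence $H_k(M(P))=0$ for $k\ge3$, and (6) gives (3).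

**(1)⇒(6).** Let $P$ be bubble-free and $h:M(P)\to NP$ the canonical map.

**Step 1: $h$ is a homology isomorphism.** Indeed $C_*(M(P))/C_*(NP_1)=\bigoplus_\alpha C_*(ND_2)/C_*(N\partial D_2)$, so this follows from (8) and the five lemma.

**Step 2: $h$ induces an isomorphism of fundamental groupoids on $P_0$.** The functor $\Pi_1$ on simplicial sets is a left adjoint, so it preserves the pushout $M(P)$. The groupoid $\Pi_1(NP)$ is generated by the $1$-cells, subject to $x_{02}=x_{01}x_{12}$ for every $2$-cell $x_{02}\Rightarrow x_{01}x_{12}$. With identity $2$-cells we get $[fg]=[f][g]$, and with $x_{12}=1$ we get $[f]=[g]$ whenever there is a $2$-cell $f\Rightarrow g$; these imply all the relations. As every $2$-cell is a composite of edges, $\Pi_1(NP)$ is the free groupoid on the generating graph modulo $s\alpha=t\alpha$ for all $\alpha$. The same computation for $P_1$, $\partial D_2$ and $D_2$ shows that $\Pi_1(M(P))$ is the free groupoid on the generating graph with $s\alpha$ and $t\alpha$ identified for each $\alpha$: the same groupoid.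

**Step 3: pass to the universal covering.** Homology isomorphisms detect weak equivalences between simply connected spaces, so we lift to coverings. Let $\Pi=\Pi_1(NP)$ and $a\in P_0$. There is an evident $2$-functor $P\to\Pi$, sending $2$-cells to units. Put $\tilde P=P\times_\Pi(a/\Pi)$. Its $0$-cells are pairs $(b,g)$ with $g:a\to b$ in $\Pi$, and a $1$-cell $f:b\to b'$ of $P$ lifts uniquely to a $1$-cell $(b,g)\to(b',g[f])$. A $2$-cell $f\Rightarrow f'$ of $P$ also lifts uniquely, since $[f]=[f']$. So words, edges, paths and interchange relations lift uniquely once the initial $0$-cell is lifted. By Lemma 1.3, applied to $P$ and to the free $2$-category on the lifted generators, $\tilde P$ is free on the lifts of the generators. A $2$-cell of $\tilde P$ is a unit if and only if its image in $P$ is, so a bubble of $\tilde P$ would map to a bubble of $P$. Hence $\tilde P$ is bubble-free. As $N$ preserves limits, $N\tilde P=NP\times_{N\Pi}N(a/\Pi)$. This is the covering of $NP$ with fiber $\Pi(a,b)$ over $b$, that is, the universal covering of the component of $a$.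

**Step 4: the restriction of $M(P)$ to the covering is $M(\tilde P)$.** Pullback along $N\tilde P\to NP$ preserves pushouts of simplicial sets, so it is enough to pull back the pieces. First, $P_1\times_P\tilde P$ is the $1$-skeleton $\tilde P_1$. Next, both $1$-generators of $D_2$ have the same image in $\Pi$. So $D_2\times_P\tilde P=D_2\times_\Pi(a/\Pi)$ is a coproduct of copies of $D_2$ indexed by the lifts of $\alpha$, and $\partial D_2\times_P\tilde P$ is the coproduct of the corresponding copies of $\partial D_2$. Nerves of such coproducts are coproducts of nerves. Hence $M(P)\times_{NP}N\tilde P=M(\tilde P)$.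

**Step 5: conclude.** By Step 2 for $\tilde P$, $M(\tilde P)$ is simply connected, as $N\tilde P$ is. By Step 1 for $\tilde P$, the map $M(\tilde P)\to N\tilde P$ is a homology isomorphism of simply connected spaces, hence a weak equivalence. Since $M(\tilde P)\to M(P)$ and $N\tilde P\to NP$ are coverings over the component of $a$, $h$ induces isomorphisms on $\pi_n$ at $a$ for $n\ge2$, and by Step 2 on $\pi_0$ and $\pi_1$. All vertices of $M(P)$ are in $P_0$ and $a\in P_0$ was arbitrary, so $h$ is a weak equivalence. $\blacksquare$
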